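\title{Spacetimes without observer horizons: an essential conformal group forces conformal flatness}

\begin{abstract}
A spacetime has no observer horizons if every inextendible causal curve has the whole spacetime as its chronological past and as its chronological future. We prove that a causal spacetime without observer horizons is conformally flat as soon as its group of time-orientation preserving conformal transformations is essential, that is, preserves no metric in the conformal class. In dimension at least three, it suffices that this group act non-properly. The absence of horizons forces a divergent sequence of conformal maps and the sequence of its inverses to collapse simultaneously on open dense sets. The projective parameter of null geodesics links the two limits, and this link is incompatible with a nonzero Weyl tensor.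
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Manifolds are smooth, Hausdorff and second countable. A \emph{spacetime} is a connected, time-oriented Lorentzian manifold $(M,g)$ of dimension $n\ge2$, with $g$ smooth of signature $(-,+,\dots,+)$. A nonzero tangent vector $v$ is \emph{timelike}, \emph{null} or \emph{causal} if $g(v,v)<0$, $g(v,v)=0$ or $g(v,v)\le0$, and the time orientation divides the causal vectors continuously into \emph{future} and \emph{past} ones; curves are named after their tangent vectors. We write $p\ll q$ if there is a future timelike curve from $p$ to $q$, and $p\le q$ if $p=q$ or there is a future causal curve from $p$ to $q$. Put $I^+(p)=\{q:p\ll q\}$, $I^-(p)=\{q:q\ll p\}$, define $J^\pm(p)$ in the same way from $\le$, and let $I^\pm(A)=\bigcup_{p\in A}I^\pm(p)$ for a set or a curve $A$. The spacetime is \emph{causal} if it has no closed causal curve.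

\begin{definition}
A spacetime $(M,g)$ satisfies the \emph{no observer horizons condition} (NOH) if $I^+(\gamma)=I^-(\gamma)=M$ for every inextendible causal curve $\gamma$.
\end{definition}

If $\gamma$ is the complete history of an observer, then $I^-(\gamma)$ is the set of events that the observer eventually sees and $I^+(\gamma)$ the set of events that the observer can influence; the NOH says that neither set has a boundary. The basic examples are the products $(\mathbb R\times\Sigma,-dt^2+\sigma)$ with $(\Sigma,\sigma)$ a compact connected Riemannian manifold of diameter $d$. A causal curve, parametrized by $t$, has a $1$-Lipschitz projection to $\Sigma$, so it can be extended unless $t$ runs through all of $\mathbb R$; and $I^+(t,x)$ contains all points $(t',x')$ with $t'>t+d$, dually for $I^-$. The NOH follows. In contrast, the strip $(-1,1)\times S^{n-1}$ in the product with the unit sphere fails the NOH: the past of $t\mapsto(t,x)$ misses $(0,-x)$, because there is not enough time to cover the distance $\pi$.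

A \emph{conformal transformation} of $(M,g)$ is a diffeomorphism $\varphi\colon M\to M$ with $\varphi^*g=e^{2\omega}g$ for a smooth function $\omega$. These maps form the group $\mathrm{Conf}(M,g)$, and those that map future vectors to future vectors form the subgroup $\mathrm{Conf}^\uparrow(M,g)$. A subgroup $G\subset\mathrm{Conf}^\uparrow(M,g)$ is \emph{inessential} if there is a smooth positive function $\Omega$ such that every element of $G$ is an isometry of $\Omega g$, and \emph{essential} otherwise. Finally, $(M,g)$ is \emph{conformally flat} if every point has a neighborhood on which $g$ is conformal to a flat metric. The following problem comes from the paper \cite{GZ} of Garc\'ia-Heveling and Zeghib.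

\begin{quote}
\textbf{Problem.} Let $(M,g)$ be a causal spacetime satisfying the NOH, and suppose that $\mathrm{Conf}^\uparrow(M,g)$ is essential. Must $(M,g)$ be conformally flat?
\end{quote}

The answer is yes in every dimension.

\begin{theorem}\label{thm:main}
Let $(M,g)$ be a causal spacetime of dimension $n\ge2$ satisfying the NOH. If $\mathrm{Conf}^\uparrow(M,g)$ is essential, then $(M,g)$ is conformally flat.
\end{theorem}

For $n=2$ there is nothing to prove: near any point the two null line fields are tangent to the level sets of two coordinates $u,v$, and then $g$ is a function times the flat metric $du\,dv$. For $n\ge3$ the group $\mathrm{Conf}^\uparrow(M,g)$, with the $C^\infty$ compact-open topology, is a Lie group, and it is inessential whenever it acts properly on $M$ (Section~\ref{sec:group}). Theorem~\ref{thm:main} therefore follows from the next statement, which is what we prove.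

\begin{theorem}\label{thm:proper}
Let $(M,g)$ be a causal spacetime of dimension $n\ge3$ satisfying the NOH. If $\mathrm{Conf}^\uparrow(M,g)$ does not act properly on $M$, then $(M,g)$ is conformally flat.
\end{theorem}

\subsection{Essentiality and conformal curvature}\label{sec:curv}

An inessential conformal group is an isometry group in disguise. The simplest obstruction to such a disguise sits at a fixed point. If $\varphi^*g=e^{2\omega}g$, then $\varphi^*(\Omega g)=e^{2\omega}\,\frac{\Omega\circ\varphi}{\Omega}\,\Omega g$, so at a fixed point $p$ the factor $e^{2\omega(p)}$ is the same for all metrics in the conformal class. Hence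
\begin{equation}\label{eq:fixed}
\varphi(p)=p \text{ and } \omega(p)\ne0\quad\Longrightarrow\quad\text{every subgroup containing $\varphi$ is essential.}
\end{equation}
Essentiality is thus a sign of genuine contraction, and contraction competes with curvature. We recall the tensors involved. Our conventions are $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, $\mathrm{Rm}(X,Y,Z,V)=g(R(X,Y)Z,V)$ and $\mathrm{Ric}(Y,Z)=\operatorname{tr}(X\mapsto R(X,Y)Z)$, so that round spheres have positive Ricci curvature.

\begin{itemize}
\item The \emph{Weyl tensor} $W$ is the totally trace-free part of $\mathrm{Rm}$. It is antisymmetric in its first two and in its last two arguments, symmetric under exchange of the two pairs, and equal to $\mathrm{Rm}$ if $\mathrm{Ric}=0$. The Weyl tensor of $e^{2\omega}g$ is $e^{2\omega}W$. For $n\ge4$, the metric $g$ is conformally flat if and only if $W=0$.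
\item For $n=3$, let $\mathsf P=\mathrm{Ric}-\frac14\mathrm{scal}\,g$. The \emph{Cotton tensor} $C(X,Y,Z)=(\nabla_Y\mathsf P)(X,Z)-(\nabla_Z\mathsf P)(X,Y)$ is antisymmetric in $Y,Z$ and is the same for $g$ and $e^{2\omega}g$. The metric $g$ is conformally flat if and only if $C=0$.
\end{itemize}

Since both tensors are natural, a conformal transformation with $\varphi^*g=e^{2\omega}g$ satisfies $\varphi^*W=e^{2\omega}W$ and, for $n=3$, $\varphi^*C=C$.

Replacing $g$ by $e^{2\omega}g$ multiplies the full contraction $g(W,W)$ by $e^{4\omega}e^{-8\omega}=e^{-4\omega}$. So $|g(W,W)|^{1/2}g$ is preserved by all conformal transformations, and it is a metric wherever $g(W,W)\neq0$. For a positive definite metric this happens wherever $W\ne0$, which leaves no room for contraction on the curved part of the manifold and suggests the answer yes. For a Lorentzian metric $g(W,W)$ can vanish while $W$ does not, and the plane wave of Section~\ref{sec:wave} is causal, has an essential conformal group and has $W\neq0$ everywhere. So no local argument can prove Theorem~\ref{thm:main}, and the question is whether the global condition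 NOH excludes the mechanism of the plane wave.

\section{Two examples and the plan of the proof}\label{sec:examples}

\subsection{The Einstein universe}\label{sec:ein}

Let $M=\mathbb R\times S^{n-1}$ with $g=-dt^2+g_{S^{n-1}}$. It is causal and satisfies the NOH. We show that its conformal group is essential, and we compute by hand the two phenomena on which the proof rests.

On $\mathbb R^2\times\mathbb R^n$ let $\langle(a;x),(a;x)\rangle=-|a|^2+|x|^2$. The submanifold $\mathcal E=S^1\times S^{n-1}$ meets every ray of the null cone of $\langle\cdot,\cdot\rangle$ exactly once; for a nonzero null vector $p$ let $[p]\in\mathcal E$ be the point on its ray. The covering $M\to\mathcal E$, $(t,x)\mapsto(\cos t,\sin t;x)$, pulls $\langle\cdot,\cdot\rangle$ back to $g$. A linear isometry $A$ of $\langle\cdot,\cdot\rangle$ acts on $\mathcal E$ by $\Phi_A(p)=[Ap]=\lambda(p)Ap$ with $\lambda>0$. Since $\langle p,p\rangle=0$ and $\langle p,dp\rangle=0$ on $\mathcal E$,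
\[
\langle d\Phi_A,d\Phi_A\rangle=\langle d\lambda\,Ap+\lambda A\,dp,\;d\lambda\,Ap+\lambda A\,dp\rangle=\lambda^2\langle dp,dp\rangle ,
\]
so $\Phi_A$ is conformal with $e^{\omega}=\lambda$.

Decompose $\mathbb R^2\times\mathbb R^n=\Pi_+\oplus\Pi_0\oplus\Pi_-$, where $\Pi_\pm=\{(a;\pm a,0):a\in\mathbb R^2\}$ and $\Pi_0=\{(0;0,x''):x''\in\mathbb R^{n-2}\}$, with projections $\pi_+,\pi_0,\pi_-$. The planes $\Pi_\pm$ are totally isotropic and orthogonal to $\Pi_0$, so
\begin{equation}\label{eq:einform}
\langle p,p\rangle=2\langle\pi_+p,\pi_-p\rangle+|\pi_0p|^2 .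
\end{equation}
Therefore $A_\tau=e^{\tau}\pi_++\pi_0+e^{-\tau}\pi_-$ is a one-parameter group of linear isometries, and $\Phi_\tau=\Phi_{A_\tau}$ is a conformal flow on $\mathcal E$. It fixes every point of the curves $\Delta_\pm=\mathcal E\cap\Pi_\pm$, and $\lambda=e^{-\tau}$ on $\Delta_+$. The flow lifts to a conformal flow on $M$ that preserves the time orientation (it starts at the identity) and fixes the points over $\Delta_+$. By \eqref{eq:fixed}, $\mathrm{Conf}^\uparrow(M,g)$ is essential, so Theorem~\ref{thm:main} is not vacuous.

We compute on $\mathcal E$, with $\varphi_k=\Phi_k$ and $\psi_k=\varphi_k^{-1}=\Phi_{-k}$.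

\emph{Both sequences collapse.} By \eqref{eq:einform}, a null vector with $\pi_+p=0$ has $\pi_0p=0$ and lies in $\Pi_-$. On $\mathcal E\setminus\Delta_-$ we therefore have $\pi_+p\ne0$, and
\[
\varphi_k(p)=[\pi_+p+e^{-k}\pi_0p+e^{-2k}\pi_-p]\longrightarrow\varphi_\infty(p)=[\pi_+p]\in\Delta_+
\]
smoothly on compact sets, with conformal factors of order $e^{-k}$. Exchanging the signs, $\psi_k\to\psi_\infty=[\pi_-\,\cdot\,]$ on $\mathcal E\setminus\Delta_+$. Each limit is defined on an open dense set and has a one-dimensional image.

\emph{The limit $\psi_\infty$ is constant along the null geodesics that leave the image of $\varphi_\infty$.} A future null geodesic of $g$ has the form $s\mapsto(t_0+s,\;x_0\cos s+w\sin s)$ with $x_0\perp w$ unit vectors. In $\mathcal E$ it reads $\gamma(s)=p_0\cos s+p_1\sin s$, where $p_0=(\cos t_0,\sin t_0;x_0)$ and $p_1=(-\sin t_0,\cos t_0;w)$; the curves $\Delta_\pm$ are of this form. Let $p_0\in\Delta_+$. Then $\pi_-\gamma(s)=\sin s\;\pi_-p_1$, and $\pi_-p_1\neq0$ unless $\gamma$ runs along $\Delta_+$. Hence $\psi_\infty(\gamma(s))=[\pi_-p_1]$ for $0<s<\pi$, and $D\psi_\infty(\gamma'(s))=0$.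

\subsection{A plane wave}\label{sec:wave}

On $\mathbb R^4$ with coordinates $(u,v,y_1,y_2)$ let
\[
g=-2\,du\,dv+(y_1^2-y_2^2)\,du^2+dy_1^2+dy_2^2,
\]
time-oriented by the null field $\partial_v$. A future causal vector $X$ has $du(X)=-g(X,\partial_v)\ge0$, and if $du(X)=0$ then $g(X,X)\le0$ forces $X$ to be a multiple of $\partial_v$. Along a closed causal curve $u$ would be constant and the curve would run along a $v$-line, which is impossible; so $g$ is causal. The NOH fails, since the $v$-axis has its chronological future inside $\{u>0\}$. The only nonzero covariant derivatives of coordinate fields are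
\[
\nabla_{\partial_u}\partial_u=-y_1\partial_1+y_2\partial_2,\qquad \nabla_{\partial_u}\partial_1=\nabla_{\partial_1}\partial_u=-y_1\partial_v,\qquad\nabla_{\partial_u}\partial_2=\nabla_{\partial_2}\partial_u=y_2\partial_v .
\]
Thus $\partial_v$ is parallel, $R(\partial_1,\partial_2)=0$, $R(\partial_1,\partial_u)\partial_u=-\partial_1$ and $R(\partial_2,\partial_u)\partial_u=\partial_2$. Up to symmetries the only nonzero components of $\mathrm{Rm}$ are $\mathrm{Rm}(\partial_1,\partial_u,\partial_u,\partial_1)=-1$ and $\mathrm{Rm}(\partial_2,\partial_u,\partial_u,\partial_2)=1$. As $g^{uu}=0$, this gives $\mathrm{Ric}=0$, so $W=\mathrm{Rm}\neq0$ everywhere, while $g(W,W)=0$ and $W(\partial_v,\cdot,\cdot,\cdot)=0$.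

For $\lambda>0$ the map $(u,v,y)\mapsto(u,\lambda^2v,\lambda y)$ multiplies $g$ by $\lambda^2$, preserves the time orientation and fixes the origin, so $\mathrm{Conf}^\uparrow$ is essential by \eqref{eq:fixed}. Let $\varphi_k$ be this map with $\lambda=e^{-k}$. As in the Einstein universe, $\varphi_k$ collapses: it converges to $\varphi_\infty(u,v,y)=(u,0,0)$, whose differential has rank one, null image along the $u$-axis and kernel $\partial_v^\perp$. The only null line in this kernel is spanned by $\partial_v$, which annihilates $W$. The difference from the Einstein universe lies in the inverses: $\psi_k=\varphi_k^{-1}$ sends every point off the $u$-axis out of every compact set, and there is no limit $\psi_\infty$.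

\subsection{Plan of the proof}

Non-properness provides a sequence $\varphi_k\in\mathrm{Conf}^\uparrow(M,g)$ without convergent subsequence that keeps some sequence of points in a compact set. The NOH implies that $\varphi_k$ and $\psi_k=\varphi_k^{-1}$ keep \emph{all} compact sets in compact sets (Section~\ref{sec:noescape}). Monotonicity in time and the projective parameter of null geodesics (Section~\ref{sec:proj}) then yield $C^1$ limits $\varphi_\infty$, $\psi_\infty$ on open dense sets, with conformal factors tending to zero (Section~\ref{sec:collapse}). A pointwise comparison of curvature components settles $n=3$. For $n\geq4$ it shows that where $W\ne0$ the picture is that of the plane wave: the limit has rank one, and null vectors in its kernel annihilate $W$ (Section~\ref{sec:pointwise}). The last step (Section~\ref{sec:cones}) proves in general the second phenomenon of Section~\ref{sec:ein}. The null geodesics leaving the image of $\varphi_\infty$ are killed by $D\psi_\infty$, so their tangents annihilate $W$; following them back to a point $y_0$ of that image where $W\ne0$, we find that all null vectors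 at $y_0$ annihilate $W$, which is absurd.

\section{Tools}\label{sec:tools}

From now on $(M,g)$ is a causal spacetime of dimension $n\ge3$ satisfying the NOH.

\subsection{A time function}\label{sec:time}

In every spacetime the sets $I^\pm(p)$ are open, and $p\ll q\le r$ or $p\le q\ll r$ implies $p\ll r$. A \emph{Cauchy surface} is a subset met exactly once by every inextendible timelike curve. We take as known, together with the statement of the problem, that a causal spacetime satisfying the NOH has a compact Cauchy surface. This fact and Lemma~\ref{lem:far} below are the only places where causality and the NOH are used directly.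

Having a Cauchy surface, $M$ is globally hyperbolic. By the theorem of Bernal and S\'anchez there is a smooth surjective function $T\colon M\to\mathbb R$ with $dT>0$ on future causal vectors whose levels $S_t=\{T=t\}$ are Cauchy surfaces. They are compact, and $M$ is diffeomorphic to $\mathbb R\times S_0$ with $T$ as the first coordinate. We use the following properties.
\begin{itemize}
\item[(T1)] The \emph{slabs} $\{a\le T\le b\}$ are compact.
\item[(T2)] $T$ is strictly increasing along future causal curves and maps every inextendible causal curve onto $\mathbb R$. In particular $p\notin I^+(p)$, $J^\pm(p)\cap S_{T(p)}=\{p\}$, and, since an inextendible timelike curve passes through every point, $\{T>t\}\subset I^+(S_t)$ and $\{T<t\}\subset I^-(S_t)$.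
\item[(T3)] The relation $\le$ is closed in $M\times M$.
\end{itemize}

To measure sizes, fix a future timelike vector field $e_0$ with $g(e_0,e_0)=-1$ and the Riemannian metric $g_R=g+2\,e_0^\flat\otimes e_0^\flat$, where $e_0^\flat=g(e_0,\cdot)$. The words ``unit'', $|\cdot|$, $\mathrm{dist}$ and $\mathrm{diam}$ refer to $g_R$. The unit future causal vectors over a slab form a compact set, so there is a constant $L$, depending on the slab, with $|v|\le L\,dT(v)$ for all future causal $v$ over the slab. If $p\le q$ lie in the slab, then a causal curve from $p$ to $q$ stays in it by (T2), and integrating along the curve gives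
\begin{equation}\label{eq:slab}
\mathrm{dist}(p,q)\le L\,\bigl(T(q)-T(p)\bigr).
\end{equation}

For $\xi\in TM$ let $\gamma_\xi$ be the maximal geodesic of $g$ with $\gamma_\xi'(0)=\xi$. The set of $(\xi,s)$ for which $\gamma_\xi(s)$ is defined is open in $TM\times\mathbb R$, and $(\xi,s)\mapsto\gamma_\xi'(s)$ is smooth on it. If $\xi$ is null, $\gamma_\xi$ is inextendible as a causal curve.

\subsection{Null frames}\label{sec:frames}

Let $(e_0,e_1,\dots,e_{n-1})$ be a $g$-orthonormal basis of $T_xM$ that begins with $e_0(x)$; it is also $g_R$-orthonormal. The associated \emph{null frame} is $(\ell,m,e_2,\dots,e_{n-1})$ with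
\[
\ell=\frac{e_0+e_1}{\sqrt2},\qquad m=\frac{e_0-e_1}{\sqrt2}.
\]
The vectors $\ell,m$ are unit, future and null, $g(\ell,m)=-1$, and for $v=\alpha\ell+\mu m+\sum_{i\ge2}\beta^ie_i$ we have $g(v,v)=-2\alpha\mu+|\beta|^2$, $g(v,m)=-\alpha$ and $g(v,\ell)=-\mu$.
\begin{itemize}
\item[(N1)] Null frames form a bundle with fiber $O(n-1)$, so a sequence of null frames over a compact set has a convergent subsequence.
\item[(N2)] The hyperplane $m^\perp$ is spanned by $m,e_2,\dots,e_{n-1}$, and $g(v,v)=|\beta|^2$ on it. It contains no timelike vector, and its null vectors are multiples of $m$. Every null vector is a multiple of the vector $m$ of some null frame, so two null vectors are orthogonal only if they are proportional.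
\item[(N3)] Every unit vector is a combination $\alpha\ell+\mu m$ in some null frame with $|\alpha|,|\mu|\le1$: if $v=v^0e_0+v^1e_1$ with $(v^0)^2+(v^1)^2=1$, then $\alpha,\mu=(v^0\pm v^1)/\sqrt2$. In particular null vectors span $T_xM$.
\end{itemize}

\subsection{The conformal group}\label{sec:group}

A \emph{$2$-frame} at $x\in M$ is the $2$-jet $j^2_0f$ at $0$ of a local diffeomorphism $f$ from $\mathbb R^n$ to $M$ with $f(0)=x$. The $2$-frames form a principal bundle $\pi\colon P^2(M)\to M$, on which a diffeomorphism $\varphi$ acts by $\hat\varphi(j_0^2f)=j_0^2(\varphi\circ f)$. For $n\ge3$ the conformal class of $g$ determines a principal subbundle $B\subset P^2(M)$ with closed structure group, hence a closed submanifold, and an absolute parallelism on $B$, that is, a global frame of $TB$; it is given by the components of the normal conformal Cartan connection. Both are invariant under $\hat\varphi$ for all $\varphi\in\mathrm{Conf}(M,g)$. With the $C^\infty$ compact-open topology, $\mathrm{Conf}(M,g)$ is a second countable Lie group acting smoothly on $M$; see \cite[Theorem~I.3.2 and Chapter~IV]{Kob}. The subgroup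 $\mathrm{Conf}^\uparrow(M,g)$ is closed. We need this structure for one consequence: a sequence of conformal maps can diverge only if its $2$-jets degenerate at every point.

\begin{lemma}\label{lem:rigid}
Let $\varphi_k\in\mathrm{Conf}(M,g)$ and $x\in M$. Suppose that $\varphi_k(x)$ converges and that, in charts at $x$ and at the limit point, the first and second derivatives of $\varphi_k$ at $x$ converge, the limit of the first derivatives being invertible. Then a subsequence of $(\varphi_k)$ converges in $\mathrm{Conf}(M,g)$.
\end{lemma}

\begin{proof}
Fix $b\in B$ over $x$ and let $B_0$ be its component in $B$. By the chain rule the points $\hat\varphi_k(b)$ converge in $P^2(M)$, hence in the closed submanifold $B$. Components of $B$ are open, so after discarding finitely many $k$ and renumbering, all $\hat\varphi_k(b)$ lie in one component $B_1$. Each $\hat\varphi_k$ maps $B_0$ onto $B_1$, so $G_k=\hat\varphi_1^{-1}\hat\varphi_k$ maps $B_0$ onto itself. Give $B_0$ the Riemannian metric for which the parallelism is orthonormal. Then $G_k$ is an isometry and $G_k(b)$ converges. The isometry group of a connected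 Riemannian manifold is a Lie group acting smoothly and properly, so along a subsequence $G_k\to G$ and $G_k^{-1}\to G^{-1}$ in $C^\infty_{\mathrm{loc}}$.

Since $M$ is connected, $\pi\colon B_0\to M$ is a surjective submersion. Let $\chi_k=\varphi_1^{-1}\varphi_k$. For every local section $\sigma$ of $B_0$ we have $\chi_k^{\pm1}=\pi\circ G_k^{\pm1}\circ\sigma$, so $\chi_k$ and $\chi_k^{-1}$ converge in $C^\infty_{\mathrm{loc}}$, and passing to the limit in $\chi_k\chi_k^{-1}=\chi_k^{-1}\chi_k=\mathrm{id}$ shows that the limits are mutually inverse. The limit $\chi$ of $\chi_k$ is a diffeomorphism, and $\chi^*g$ is pointwise a nondegenerate limit of positive multiples of $g$; so $\chi$ is conformal, and $\varphi_k=\varphi_1\chi_k\to\varphi_1\chi$.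
\end{proof}

An action of a Lie group $G$ on $M$ is \emph{proper} if the map $G\times M\to M\times M$, $(\varphi,x)\mapsto(\varphi(x),x)$, is proper. For second countable $G$ this can be tested on sequences: whenever $(x_k)$ and $(\varphi_k(x_k))$ converge in $M$, a subsequence of $(\varphi_k)$ converges in $G$.

\begin{lemma}\label{lem:proper}
If $G=\mathrm{Conf}^\uparrow(M,g)$ acts properly on $M$, then $G$ is inessential.
\end{lemma}

\begin{proof}
A manifold with a proper smooth action of a Lie group admits an invariant Riemannian metric \cite[Theorem~4.3.1]{Pal}; let $\nu$ be the volume density of such a metric. The density of $\Omega g$ is $\Omega^{n/2}$ times that of $g$, so there is exactly one metric $h=\Omega g$ with density $\nu$. For $\varphi\in G$ the metric $\varphi^*h$ is conformal to $g$ and has density $\varphi^*\nu=\nu$, so $\varphi^*h=h$.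
\end{proof}

Lemma~\ref{lem:proper} reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:proper}. Call a sequence $(\varphi_k)$ in $\mathrm{Conf}^\uparrow(M,g)$ \emph{returning} if there are points $x_k$ such that $(x_k)$ and $(\varphi_k(x_k))$ converge in $M$, and \emph{divergent} if it has no subsequence that converges in $\mathrm{Conf}(M,g)$. The action is non-proper exactly when a divergent returning sequence exists. Both properties pass to subsequences and to the sequence of inverses.

\section{Returning sequences do not escape in time}\label{sec:noescape}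

The first consequence of the NOH is that in the products $\mathbb R\times\Sigma$ nothing special happens: the future of any point contains everything after some time.

\begin{lemma}\label{lem:far}
For every compact set $A\subset M$ there is $t\in\mathbb R$ with $\{T\ge t\}\subset I^+(a)$ for all $a\in A$. Dually, there is $t'$ with $\{T\le t'\}\subset I^-(a)$ for all $a\in A$.
\end{lemma}

\begin{proof}
The hypotheses are symmetric under time reversal, which replaces $T$ by $-T$, so we prove the first claim. Let first $A=\{a\}$. If $S_t\subset I^+(a)$ for some $t$, then $\{T>t\}\subset I^+(S_t)\subset I^+(a)$ by (T2), and we are done. Otherwise there are points $z_j\in S_j\setminus I^+(a)$ for all $j\in\mathbb N$. A maximal null geodesic through $z_j$ meets $S_0$ by (T2), so it is $\gamma_{\xi_j}$ for a unit future null vector $\xi_j$ over $S_0$. A point $z$ of $\gamma_{\xi_j}$ with $T(z)\le j$ satisfies $z\le z_j$, so $z\notin I^+(a)$. As $S_0$ is compact, $\xi_j\to\xi$ along a subsequence, with $\xi$ unit and null. Fix $s$ in the domain of $\gamma_\xi$. For large $j$ the point $\gamma_{\xi_j}(s)$ is defined and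 close to $\gamma_\xi(s)$, so it lies in $\{T\le j\}$ and hence outside $I^+(a)$. Since $I^+(a)$ is open, $\gamma_\xi(s)\notin I^+(a)$. Thus $a\notin I^-(\gamma_\xi)$, which contradicts the NOH.

For general $A$, choose for each $a\in A$ a point $a^+$ with $a\ll a^+$. A number $t$ that works for $a^+$ works for all points of the open neighborhood $I^-(a^+)$ of $a$. Cover $A$ by finitely many such neighborhoods and take the largest $t$.
\end{proof}

We want to show that $\varphi_k$ cannot keep one point in a slab and send another one arbitrarily far into the future. The function $T$ is not conformally invariant, so we need an invariant way to say that much time passes between two points. Counting steps of $\ll$ is useless, because such steps can be arbitrarily short. The following relation provides steps of definite size: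
\[
p\triangleleft q\quad\text{if}\quad M=I^+(p)\cup I^-(q).
\]
In $\mathbb R\times\Sigma$, for instance, $(t,x)\triangleleft(t',x')$ whenever $t'-t>2d$. Elements of $\mathrm{Conf}^\uparrow(M,g)$ preserve $\ll$, hence $\triangleleft$. Moreover $p\triangleleft q$ implies $p\ll q$, because $p\notin I^+(p)$.

\begin{lemma}\label{lem:step}
For every slab there is $\delta>0$ such that $T(q)-T(p)\ge\delta$ whenever $p\triangleleft q$ and $p,q$ lie in the slab.
\end{lemma}

\begin{proof}
Otherwise there are $p_j\triangleleft q_j$ in the slab with $T(q_j)-T(p_j)\to0$. By \eqref{eq:slab}, $\mathrm{dist}(p_j,q_j)\to0$, and by (T1) a subsequence of both converges to one point $p$. Let $z\in S_{T(p)}\setminus\{p\}$; such a point exists since $\dim S_{T(p)}\geq1$. Then $p_j\ll z$ for infinitely many $j$ or $z\ll q_j$ for infinitely many $j$. By (T3), $z\in J^+(p)\cup J^-(p)$, contradicting (T2).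
\end{proof}

\begin{proposition}\label{prop:noescape}
Let $(\varphi_k)$ be a returning sequence and $K\subset M$ compact. Then all the sets $\varphi_k(K)$ and $\varphi_k^{-1}(K)$, $k\in\mathbb N$, lie in one compact set.
\end{proposition}

\begin{proof}
The hypothesis is symmetric under $\varphi_k\leftrightarrow\varphi_k^{-1}$ and under time reversal, so by (T1) it suffices to bound $T$ from above on $\bigcup_k\varphi_k(K)$. Let $x_k\to x$ and $\varphi_k(x_k)\to y$, and let $A$ be the compact set $\{\varphi_k(x_k):k\in\mathbb N\}\cup\{y\}$.

We first build long chains starting in $A$. By Lemma~\ref{lem:far} there are $\tau_1<\tau_2<\cdots$ such that $\{T\ge\tau_1\}\subset I^+(a)$ for all $a\in A$ and $\{T\ge\tau_{i+1}\}\subset I^+(p)$ for all $p\in S_{\tau_i}$. If $q\in S_{\tau_{i+1}}$, then $S_{\tau_i}\subset I^-(q)$, and so $\{T\le\tau_i\}\subset I^-(q)$ by (T2). Fix points $q_i\in S_{\tau_{2i}}$. For $a\in A$ the sets $I^+(a)\supset\{T\ge\tau_1\}$ and $I^-(q_1)\supset\{T\le\tau_1\}$ cover $M$, and so do $I^+(q_i)\supset\{T\ge\tau_{2i+1}\}$ and $I^-(q_{i+1})\supset\{T\le\tau_{2i+1}\}$. Hence $a\triangleleft q_1\triangleleft q_2\triangleleft\cdots$.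

Choose a slab $\{a_0\le T\le b_0\}$ containing $K$ and all $x_k$, let $\delta$ be given by Lemma~\ref{lem:step}, and fix an integer $N>(b_0-a_0)/\delta$. Suppose that $T(\varphi_k(z))\ge\tau_{2N+1}$ for some $k$ and some $z\in K$. Then $\varphi_k(x_k)\triangleleft q_1\triangleleft\dots\triangleleft q_N\ll\varphi_k(z)$. Applying $\varphi_k^{-1}$ gives $x_k\triangleleft p_1\triangleleft\dots\triangleleft p_N\ll z$. Since $T$ increases along this chain and its ends lie in the slab, all $p_i$ lie in the slab, and $b_0-a_0\ge T(p_N)-T(x_k)\ge N\delta$. This contradicts the choice of $N$, so $T<\tau_{2N+1}$ on $\bigcup_k\varphi_k(K)$.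
\end{proof}

\begin{remark}
Compact Cauchy surfaces alone do not give Proposition~\ref{prop:noescape}. In the notation of Section~\ref{sec:ein}, the strip $(-\frac\pi2,\frac\pi2)\times S^{n-1}$ is the part $\{a_1>0\}$ of $\mathcal E$. Let $A_\tau'$ multiply $a_2\pm x_2$ by $e^{\pm\tau}$ and fix all other coordinates. The maps $\Phi_{A'_k}$ preserve the strip and fix the point $(1,0;1,0,\dots,0)$, but they send points with $a_2+x_2>0$ toward $(0,1;0,1,0,\dots,0)$, which lies on the boundary $t=\frac\pi2$.
\end{remark}

\section{The projective parameter of null geodesics}\label{sec:proj}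

Conformal maps send null geodesics to null geodesics but do not respect affine parameters. They do respect a class of parameters related by fractional linear changes, and this turns questions about derivatives of conformal maps into questions about M\"obius maps of a line. For a null vector $\xi$ put $Q_\xi(s)=\frac1{n-2}\mathrm{Ric}(\gamma_\xi'(s),\gamma_\xi'(s))$, and let $\mathrm{sn}_\xi,\mathrm{cs}_\xi$ be the solutions of
\[
u''+Q_\xi u=0,\qquad \mathrm{sn}_\xi(0)=0,\ \ \mathrm{sn}_\xi'(0)=1,\qquad \mathrm{cs}_\xi(0)=1,\ \ \mathrm{cs}_\xi'(0)=0
\]
on the domain of $\gamma_\xi$. These functions and their derivatives are continuous in $(\xi,s)$, and the Wronskian $\mathrm{sn}_\xi'\mathrm{cs}_\xi-\mathrm{sn}_\xi\mathrm{cs}_\xi'$ equals $1$. Where $\mathrm{cs}_\xi\ne0$, the \emph{projective parameter} $p_\xi=\mathrm{sn}_\xi/\mathrm{cs}_\xi$ satisfies $p_\xi'=\mathrm{cs}_\xi^{-2}>0$. In a flat metric $\mathrm{sn}_\xi(s)=s$ and $\mathrm{cs}_\xi=1$; for the geodesics of Section~\ref{sec:ein}, $Q_\xi=1$ and $p_\xi=\tan s$.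

Recall that the metric $\hat g=e^{2\omega}g$ has Levi-Civita connection
\begin{equation}\label{eq:conn}
\hat\nabla_XY=\nabla_XY+d\omega(X)Y+d\omega(Y)X-g(X,Y)\,\mathrm{grad}\,\omega
\end{equation}
and that $\widehat{\mathrm{Ric}}-\mathrm{Ric}+(n-2)(\nabla^2\omega-d\omega\otimes d\omega)$ is a function times $g$, so it vanishes on pairs $(X,X)$ with $X$ null.

\begin{lemma}\label{lem:proj}
Let $\varphi\in\mathrm{Conf}(M,g)$ with $\varphi^*g=e^{2\omega}g$, let $\xi\in T_xM$ be null, and write $D\varphi(\xi)=\Lambda\eta$ with $\Lambda>0$. On the domain of $\gamma_\xi$ put $w(s)=\omega(\gamma_\xi(s))-\omega(x)$ and $r(s)=\Lambda\int_0^se^{2w}$. Then $\varphi\circ\gamma_\xi=\gamma_\eta\circ r$ and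
\begin{equation}\label{eq:sncs}
\mathrm{sn}_\eta\circ r=\Lambda\,e^{w}\,\mathrm{sn}_\xi,\qquad \mathrm{cs}_\eta\circ r=e^{w}\bigl(\mathrm{cs}_\xi-d\omega(\xi)\,\mathrm{sn}_\xi\bigr).
\end{equation}
In particular,
\begin{equation}\label{eq:twopoint}
\Lambda\;r'(s)\;\mathrm{sn}_\xi(s)^2=\mathrm{sn}_\eta(r(s))^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $\gamma=\gamma_\xi$ and $\hat g=e^{2\omega}g$, so that $\varphi$ is an isometry from $\hat g$ to $g$. By \eqref{eq:conn}, $\hat\nabla_{\gamma'}\gamma'=2w'\gamma'$. Write $\gamma=\tilde\gamma\circ r$. Then $\hat\nabla_{\gamma'}\gamma'=(r''/r')\gamma'+r'^2\,\hat\nabla_{\tilde\gamma'}\tilde\gamma'$, and $r''/r'=2w'$, so $\tilde\gamma$ is a geodesic of $\hat g$. Hence $\varphi\circ\tilde\gamma$ is a geodesic of $g$ with initial vector $D\varphi(\xi)/r'(0)=\eta$, which proves $\varphi\circ\gamma=\gamma_\eta\circ r$.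

Since $\varphi^*\mathrm{Ric}=\widehat{\mathrm{Ric}}$, $D\varphi(\gamma')=r'\,\gamma_\eta'(r)$ and $\nabla^2\omega(\gamma',\gamma')=w''$, the formula for the Ricci tensor reads $\Lambda^2e^{4w}Q_\eta(r)=Q_\xi-w''+w'^2$. Let $\hat u$ solve $\hat u''+Q_\eta\hat u=0$ and put $u=e^{-w}\,\hat u\circ r$. Then $u'=-w'u+\Lambda e^{w}\hat u'(r)$, and
\begin{align*}
u''&=-w''u-w'\bigl(-w'u+\Lambda e^w\hat u'(r)\bigr)+\Lambda w'e^w\hat u'(r)+\Lambda^2e^{3w}\hat u''(r)\\
&=(-w''+w'^2)u-\Lambda^2e^{4w}Q_\eta(r)\,u=-Q_\xi u .
\end{align*}
So $u=u(0)\,\mathrm{cs}_\xi+u'(0)\,\mathrm{sn}_\xi$ with $u(0)=\hat u(0)$ and $u'(0)=-d\omega(\xi)\hat u(0)+\Lambda\hat u'(0)$. Taking $\hat u=\mathrm{sn}_\eta$ and $\hat u=\mathrm{cs}_\eta$ gives \eqref{eq:sncs}. Squaring the first identity and using $r'=\Lambda e^{2w}$ gives \eqref{eq:twopoint}.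
\end{proof}

In a flat metric, \eqref{eq:sncs} says that $r(s)=\Lambda s/(1-bs)$ with $b=d\omega(\xi)$, and \eqref{eq:twopoint} is the identity $r'(0)r'(s)s^2=r(s)^2$ for a M\"obius map fixing $0$. Two properties of such maps will be used. If $r$ is bounded by $R$ on $[-\rho,\rho]$, then the pole $1/b$ lies outside this interval and $\Lambda\rho\le2R$: \emph{a bound on the map bounds its derivatives}. And if $r'(0)$ is large while $r(s)$ is bounded, then $r'(s)$ is small: \emph{expansion at one point forces contraction at the others}.

\section{Collapse of divergent sequences}\label{sec:collapse}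

We write $\varphi_k^*g=e^{2\omega_k}g$. Convergence $\varphi_k\to\varphi_\infty$ in $C^1_{\mathrm{loc}}(E)$ means locally uniform convergence of the maps and, in charts, of their first derivatives; it implies $D\varphi_k(v_k)\to D\varphi_\infty(v)$ whenever $v_k\to v$ in $TE$.

\begin{proposition}\label{prop:collapse}
Let $(\varphi_k)$ be a divergent returning sequence. After passing to a subsequence, there are an open dense set $E\subset M$ and a $C^1$ map $\varphi_\infty\colon E\to M$ such that $\varphi_k\to\varphi_\infty$ in $C^1_{\mathrm{loc}}(E)$ and $\omega_k(x)\to-\infty$ for every $x\in E$.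
\end{proposition}

Proposition~\ref{prop:noescape} is a bound on values, and the example of Section~\ref{sec:ein} shows that derivatives need not be bounded everywhere. The intermediate notion is equicontinuity. Call $x\in M$ an \emph{equicontinuity point} of $(\varphi_k)$ if for every $\epsilon>0$ there is a neighborhood $U$ of $x$ with $\mathrm{diam}\,\varphi_k(U)<\epsilon$ for all $k$. Such points can be found by monotonicity: $T\circ\varphi_k$ increases along timelike curves, and by \eqref{eq:slab} the image of $I^+(p)\cap I^-(q)$ is small as soon as the images of $p$ and $q$ have close $T$-values.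

\begin{lemma}\label{lem:helly}
Every returning sequence has a subsequence whose equicontinuity points are dense in $M$.
\end{lemma}

\begin{proof}
In each member of a countable base of nonempty open sets choose a future timelike curve $c_i\colon[0,1]\to M$. The functions $T\circ\varphi_k\circ c_i$ are increasing and, for fixed $i$, bounded uniformly in $k$ by Proposition~\ref{prop:noescape}. By Helly's selection theorem (a uniformly bounded sequence of monotone functions on an interval has a pointwise convergent subsequence) and a diagonal argument, we may assume that they converge pointwise for every $i$.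

Fix $c=c_i$, let $H$ be the monotone limit of $T\circ\varphi_k\circ c$, and let $t_0\in(0,1)$ be a continuity point of $H$; all but countably many $t_0$ qualify. Let $L$ be the constant of a slab containing $\varphi_k(c([0,1]))$ for all $k$. Given $\epsilon>0$, choose $t_-<t_0<t_+$ with $H(t_+)-H(t_-)<\epsilon$, and let $U=I^+(c(t_-))\cap I^-(c(t_+))$, an open neighborhood of $c(t_0)$. For large $k$ the points $p_k^\pm=\varphi_k(c(t_\pm))$ satisfy $T(p_k^+)-T(p_k^-)<\epsilon$. Every $z\in\varphi_k(U)$ satisfies $p_k^-\ll z\ll p_k^+$, so it lies in the slab and $\mathrm{dist}(p_k^-,z)<L\epsilon$ by \eqref{eq:slab}. Thus $\mathrm{diam}\,\varphi_k(U)\le2L\epsilon$ for large $k$, and shrinking $U$ takes care of the finitely many remaining $k$. So $c(t_0)$ is an equicontinuity point, and every nonempty open set contains one.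
\end{proof}

Next, the first property of M\"obius maps upgrades equicontinuity at a point to derivative bounds near it.

\begin{lemma}\label{lem:bounds}
Let $x_0$ be an equicontinuity point of a returning sequence $(\varphi_k)$. Then $|D\varphi_k|$ and $|d\omega_k|$ are bounded, uniformly in $k$, on an open neighborhood of $x_0$.
\end{lemma}

\begin{proof}
\emph{Constants in the target.} Let $U_0$ be a relatively compact neighborhood of $x_0$ and $K'$ a compact set containing all $\varphi_k(U_0)$ (Proposition~\ref{prop:noescape}). The unit null vectors $\eta$ over $K'$ form a compact set. So there is $r_0>0$ such that each $\gamma_\eta$ is defined on $[-r_0,r_0]$ with $\mathrm{cs}_\eta\ge\frac12$ there, and then there is $R$ with $|p_\eta|\le R$ on $[-r_0,r_0]$. By (T2), $\gamma_\eta(\pm r_0)\neq\gamma_\eta(0)$, so by compactness there is $\epsilon>0$ with $\mathrm{dist}(\gamma_\eta(\pm r_0),\gamma_\eta(0))\ge\epsilon$ for all such $\eta$.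

\emph{Constants in the source.} Choose an open neighborhood $U\subset U_0$ of $x_0$ with $\mathrm{diam}\,\varphi_k(U)<\epsilon$ for all $k$, and an open neighborhood $U'$ of $x_0$ with compact closure in $U$. By compactness of the set of unit null vectors $\xi$ over $\overline{U'}$, there is $s_0>0$ with $\gamma_\xi([-s_0,s_0])\subset U$ and $\mathrm{cs}_\xi\ge\frac12$ on $[-s_0,s_0]$, and $\rho=\min_\xi|p_\xi(\pm s_0)|$ is positive. As $p_\xi$ is increasing and vanishes at $0$, it takes both values $\pm\rho$ on $[-s_0,s_0]$.

\emph{The estimate.} Fix $k$, write $\varphi=\varphi_k$, $\omega=\omega_k$, let $\xi$ be a unit null vector at $x\in U'$, and apply Lemma~\ref{lem:proj} with $\Lambda=|D\varphi(\xi)|$, so that $\eta$ is a unit null vector over $K'$. We have $|r(s)|<r_0$ for $|s|\le s_0$: otherwise $r(s)=\pm r_0$ for some such $s$, and the points $\gamma_\eta(r(s))$ and $\gamma_\eta(0)$ of $\varphi(U)$ would be at distance at least $\epsilon$. Put $b=d\omega(\xi)$. On $[-s_0,s_0]$ both $\mathrm{cs}_\eta\circ r$ and $\mathrm{cs}_\xi$ are positive, so \eqref{eq:sncs} gives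
\[
1-b\,p_\xi>0,\qquad p_\eta\circ r=\frac{\Lambda\,p_\xi}{1-b\,p_\xi}.
\]
Evaluating the inequality where $p_\xi=\pm\rho$ gives $|b|<1/\rho$. Evaluating the identity where $p_\xi=\rho$ gives $\Lambda\rho\le R(1-b\rho)\le2R$. By (N3), $|d\omega_k|\le2/\rho$ and $|D\varphi_k|\le4R/\rho$ on $U'$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:collapse}]
Pass to the subsequence of Lemma~\ref{lem:helly} and let $E$ be the set of its equicontinuity points. On a neighborhood $U'$ as in Lemma~\ref{lem:bounds} the maps $\varphi_k$ are uniformly Lipschitz on small balls, so $U'\subset E$. Thus $E$ is open and dense, and $|D\varphi_k|$, $|d\omega_k|$ are bounded on compact subsets of $E$. We keep this $E$ when passing to further subsequences.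

By Proposition~\ref{prop:noescape} and the Arzel\`a--Ascoli theorem, applied to an exhaustion of $E$ by compact sets, a subsequence converges locally uniformly on $E$ to a continuous map $\varphi_\infty$. Let $x\in E$. For large $k$, $\varphi_k$ maps a relatively compact coordinate neighborhood $V$ of $x$, with $\overline V\subset E$, into a compact subset of a chart at $\varphi_\infty(x)$. Since $\varphi=\varphi_k$ is an isometry from $e^{2\omega}g$ to $g$, with $\omega=\omega_k$, it intertwines the connection \eqref{eq:conn} with $\nabla$. In coordinates,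
\begin{equation}\label{eq:second}
\partial_b\partial_c\varphi^\alpha=\bigl(\Gamma^a_{bc}+\delta^a_b\partial_c\omega+\delta^a_c\partial_b\omega-g_{bc}g^{ad}\partial_d\omega\bigr)\partial_a\varphi^\alpha-\Gamma^\alpha_{\beta\gamma}(\varphi)\,\partial_b\varphi^\beta\partial_c\varphi^\gamma .
\end{equation}
The right side is bounded on $V$ uniformly in $k$. By Arzel\`a--Ascoli again, every subsequence has a further subsequence converging in $C^1$ near $x$, necessarily to $\varphi_\infty$. Hence $\varphi_\infty$ is $C^1$ and $\varphi_k\to\varphi_\infty$ in $C^1_{\mathrm{loc}}(E)$.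

Divergence enters only now. Suppose that $\omega_k(x)\not\to-\infty$ for some $x\in E$, so that $\omega_k(x)$ is bounded below along a subsequence. In $g$-orthonormal bases $|\det D\varphi_k(x)|=e^{n\omega_k(x)}$, so the limit $D\varphi_\infty(x)$ is invertible. By \eqref{eq:second} the second derivatives at $x$ converge along a further subsequence. Lemma~\ref{lem:rigid} then gives a convergent subsequence of $(\varphi_k)$, a contradiction.
\end{proof}

\medskip\noindent\textbf{Standing notation.} Assume from now on that $\mathrm{Conf}^\uparrow(M,g)$ does not act properly. Take a divergent returning sequence, apply Proposition~\ref{prop:collapse} to it, and then apply the proposition to the inverses of the resulting subsequence. We obtain a sequence $(\varphi_k)$ with inverses $\psi_k=\varphi_k^{-1}$, open dense sets $E_\varphi,E_\psi$, and limits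
\[
\varphi_k\to\varphi_\infty\ \text{ in } C^1_{\mathrm{loc}}(E_\varphi),\qquad\psi_k\to\psi_\infty\ \text{ in }C^1_{\mathrm{loc}}(E_\psi),
\]
the conformal factor of each sequence tending to zero pointwise on the respective set. Every statement proved for $(\varphi_k,E_\varphi,\varphi_\infty)$ holds for $(\psi_k,E_\psi,\psi_\infty)$.

\section{Curvature at a point of collapse}\label{sec:pointwise}

The differential $D\varphi_k(x)$ is $e^{\omega_k(x)}$ times a linear Lorentz isometry. The factor tends to zero, but the isometry may be a large boost that compensates in one null direction. The Cartan decomposition of the Lorentz group makes this precise; we include its short proof.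

\begin{lemma}\label{lem:kak}
Let $A\colon T_xM\to T_yM$ be a linear isometry for $g$ that maps future vectors to future vectors. There are $a\ge0$ and null frames $(\ell,m,e_i)$ at $x$ and $(\bar\ell,\bar m,\bar e_i)$ at $y$ with $A\ell=e^a\bar\ell$, $Am=e^{-a}\bar m$ and $Ae_i=\bar e_i$ for $2\le i\le n-1$.
\end{lemma}

\begin{proof}
Write $e_0=e_0(x)$ and $\bar e_0=e_0(y)$. The vector $Ae_0$ is future with $g(Ae_0,Ae_0)=-1$, so $Ae_0=\cosh a\,\bar e_0+\sinh a\,\bar e_1$ with $a\ge0$ and a unit vector $\bar e_1\perp\bar e_0$. Let $e_1=A^{-1}(\sinh a\,\bar e_0+\cosh a\,\bar e_1)$; then $g(e_1,e_1)=1$ and $g(e_0,e_1)=0$. Complete $e_0,e_1$ to an orthonormal basis by $e_2,\dots,e_{n-1}$ and put $\bar e_i=Ae_i$; these are orthonormal and orthogonal to the span of $Ae_0,Ae_1$, which is the span of $\bar e_0,\bar e_1$. Finally $A(e_0\pm e_1)=e^{\pm a}(\bar e_0\pm\bar e_1)$.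
\end{proof}

Fix $x\in E_\varphi$, put $y_k=\varphi_k(x)\to y=\varphi_\infty(x)$, and abbreviate $\omega_k=\omega_k(x)$. Lemma~\ref{lem:kak} gives $a_k\ge0$ and null frames at $x$ and at $y_k$ with
\begin{equation}\label{eq:adapted}
D\varphi_k\,\ell_k=e^{\omega_k+a_k}\bar\ell_k,\qquad D\varphi_k\,e_{i,k}=e^{\omega_k}\bar e_{i,k},\qquad D\varphi_k\,m_k=e^{\omega_k-a_k}\bar m_k .
\end{equation}
The numbers $e^{\omega_k+a_k}=|D\varphi_k\ell_k|$ are bounded because $D\varphi_k(x)$ converges. By (N1) there is a subsequence, depending on $x$, along which the frames converge to null frames $(\ell,m,e_i)$ at $x$ and $(\bar\ell,\bar m,\bar e_i)$ at $y$, and $e^{\omega_k+a_k}\to\kappa\in[0,\infty)$. We call these data \emph{adapted at $x$}. Since $\omega_k\to-\infty$, the limit of \eqref{eq:adapted} is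
\begin{equation}\label{eq:limit}
D\varphi_\infty(x)\,\ell=\kappa\bar\ell,\qquad D\varphi_\infty(x)\,e_i=0,\qquad D\varphi_\infty(x)\,m=0 .
\end{equation}
So either $D\varphi_\infty(x)=0$, or $\kappa>0$. In the second case $D\varphi_\infty(x)$ has image $\mathbb R\bar\ell$ and kernel $m^\perp$ by (N2), and $a_k\to\infty$ because $\omega_k+a_k\to\log\kappa$.

Give the frame vectors the \emph{weights} $j(\ell)=1$, $j(e_i)=0$, $j(m)=-1$, and let the weight of a component of a tensor be the sum $j$ of the weights of its arguments. If $X$ is one of the symbols $\ell,m,e_i$, then \eqref{eq:adapted} reads $D\varphi_kX_k=e^{\omega_k+j(X)a_k}\bar X_k$.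

\begin{proof}[Proof of Theorem~\ref{thm:proper} for $n=3$]
Let $x\in E_\varphi$ with adapted data. From $\varphi_k^*C=C$, a component of weight $j$ satisfies
\[
C_x(X_k,Y_k,Z_k)=e^{3\omega_k+ja_k}\,C_{y_k}(\bar X_k,\bar Y_k,\bar Z_k),
\]
and the last factor converges. The only component of weight $3$ has all arguments equal to $\ell$ and vanishes by antisymmetry. For $j\le2$ we have $e^{3\omega_k+ja_k}\le e^{\omega_k}(e^{\omega_k+a_k})^2\to0$. Hence all components of $C_x$ in the limit frame vanish. Since $E_\varphi$ is dense, $C=0$ on $M$, and $(M,g)$ is conformally flat.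
\end{proof}

For the Weyl tensor the same count leaves one factor $e^{\omega_k}$ fewer, and the components of top weight can survive.

\begin{proposition}\label{prop:weyl}
Let $n\ge4$ and $x\in E_\varphi$.
\begin{itemize}
\item[(a)] If $W_x\ne0$, then $D\varphi_\infty(x)\neq0$ and $W_{\varphi_\infty(x)}\ne0$.
\item[(b)] If $v\in T_xM$ is null and $D\varphi_\infty(x)v=0$, then $W_x(v,\cdot,\cdot,\cdot)=0$.
\end{itemize}
\end{proposition}

\begin{proof}
Take adapted data at $x$. From $\varphi_k^*W=e^{2\omega_k}W$, a component of weight $j$ satisfies
\[
W_x(X_k,Y_k,Z_k,V_k)=e^{-2\omega_k}e^{4\omega_k+ja_k}\,W_{y_k}(\bar X_k,\bar Y_k,\bar Z_k,\bar V_k),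
\]
where the last factor converges. By antisymmetry, in a nonzero component neither the first nor the second pair of arguments is $(\ell,\ell)$. So each pair has weight at most $1$, with equality only for $(\ell,e_i)$ and $(e_i,\ell)$. For $j\le1$ we have $e^{2\omega_k+ja_k}\le e^{\omega_k}e^{\omega_k+a_k}\to0$, and for $j=2$ the factor tends to $\kappa^2$. Hence, in the limit frames, every component of $W_x$ vanishes except possibly those obtained by the antisymmetries from
\begin{equation}\label{eq:typeN}
W_x(\ell,e_i,\ell,e_{i'})=\kappa^2\,W_y(\bar\ell,\bar e_i,\bar\ell,\bar e_{i'}).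
\end{equation}
If $W_x\ne0$, one of these components is nonzero, so $\kappa>0$ and $W_y\neq0$; this is (a). For (b) we may assume $W_x\ne0$. Then $v$ is a null vector in the kernel $m^\perp$, hence a multiple of $m$ by (N2), and no component with an argument $m$ is of the form \eqref{eq:typeN}. So $W_x(m,\cdot,\cdot,\cdot)=0$.
\end{proof}

\section{Light cones along the image of the limit}\label{sec:cones}

The sequence $(\varphi_k)$ in the plane wave has all the properties found in Proposition~\ref{prop:collapse} and Proposition~\ref{prop:weyl}, so these cannot suffice. We must use that $(\psi_k)$ collapses as well, and relate the two limits. Near a point $y=\varphi_\infty(x)$ the maps $\psi_k$ expand strongly, by \eqref{eq:adapted}, and have no limit there. But by the second property of M\"obius maps, expansion at $y$ along a null geodesic forces contraction at its other points, provided their images stay bounded; and they do at points of $E_\psi$.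

\begin{lemma}\label{lem:key}
Let $x\in E_\varphi$ with $D\varphi_\infty(x)\ne0$, and let $\xi$ be a future null vector at $y=\varphi_\infty(x)$ that is not in the image of $D\varphi_\infty(x)$. Let $q>0$ be in the domain of $\gamma_\xi$, with $\mathrm{sn}_\xi(q)\neq0$ and $z=\gamma_\xi(q)\in E_\psi$. Then $D\psi_\infty(z)\,\gamma_\xi'(q)=0$.
\end{lemma}

\begin{proof}
Take adapted data at $x$ and let $k$ run through the corresponding subsequence; the conclusion concerns only $\psi_\infty$, which does not depend on this choice. We have $\kappa>0$ and $a_k\to\infty$. Write $\xi=\alpha\bar\ell+\mu\bar m+\sum\beta^i\bar e_i$. Since $\xi$ and $\bar\ell$ are future null vectors that are not proportional, $\mu=-g(\xi,\bar\ell)>0$.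

The point $\psi_k(y)$ is not under control, whereas $\psi_k(y_k)=x$. We therefore move $\xi$ to $y_k$: let $\xi_k=\alpha\bar\ell_k+\mu\bar m_k+\sum\beta^i\bar e_{i,k}$. It has the same components as $\xi$ in a null frame, so it is future null, and $\xi_k\to\xi$. Inverting \eqref{eq:adapted},
\[
D\psi_k(\xi_k)=\Lambda_k\zeta_k,\qquad\Lambda_k=e^{a_k-\omega_k}\to\infty,\qquad \zeta_k=\mu m_k+e^{-a_k}\sum\beta^ie_{i,k}+e^{-2a_k}\alpha\ell_k\to\zeta=\mu m .
\]
The vectors $\zeta_k$ and $\zeta$ are future null vectors at $x$. For large $k$, $\gamma_{\xi_k}$ is defined on $[0,q]$, and Lemma~\ref{lem:proj} for $\psi_k$ gives increasing functions $r_k$ with $r_k(0)=0$, $\psi_k\circ\gamma_{\xi_k}=\gamma_{\zeta_k}\circ r_k$ and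
\begin{equation}\label{eq:keyid}
r_k'(q)=\frac{\mathrm{sn}_{\zeta_k}(r_k(q))^2}{\Lambda_k\,\mathrm{sn}_{\xi_k}(q)^2},
\end{equation}
where $\mathrm{sn}_{\xi_k}(q)\to\mathrm{sn}_\xi(q)\neq0$.

We bound $r_k(q)$. The points $z_k=\gamma_{\xi_k}(q)$ converge to $z\in E_\psi$, so $\gamma_{\zeta_k}(r_k(q))=\psi_k(z_k)\to\psi_\infty(z)$, and there is $t_1\geq T(x)$ with $T(\gamma_{\zeta_k}(r_k(q)))\le t_1$ for all $k$. By (T2) there is $r_+>0$ in the domain of $\gamma_\zeta$ with $T(\gamma_\zeta(r_+))>t_1$. For large $k$ the geodesic $\gamma_{\zeta_k}$ is defined on $[0,r_+]$ and $T(\gamma_{\zeta_k}(r_+))>t_1$; since $T\circ\gamma_{\zeta_k}$ is increasing, $0<r_k(q)<r_+$. On $[0,r_+]$ the functions $\mathrm{sn}_{\zeta_k}$ and $|\gamma_{\zeta_k}'|$ converge uniformly, so they are bounded uniformly in $k$. Now \eqref{eq:keyid} gives $r_k'(q)\to0$, and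
\[
\bigl|D\psi_k\,\gamma_{\xi_k}'(q)\bigr|=r_k'(q)\,\bigl|\gamma_{\zeta_k}'(r_k(q))\bigr|\longrightarrow0 .
\]
Since $\gamma'_{\xi_k}(q)\to\gamma_\xi'(q)$ and $\psi_k\to\psi_\infty$ in $C^1$ near $z$, the claim follows.
\end{proof}

Combined with Proposition~\ref{prop:weyl}(b) for $\psi_\infty$, the lemma says that $\gamma_\xi'(q)$ annihilates $W$, and we would like to let $q\to0$. The obstacle is the hypothesis $z\in E_\psi$: the light cone of a single point $y$ is a hypersurface and could miss the dense set $E_\psi$ altogether. This is where rank one helps. The image of $\varphi_\infty$ contains a curve, and the light cones with vertices on this curve fill an open set.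

\begin{proof}[Proof of Theorem~\ref{thm:proper} for $n\ge4$]
Suppose that the open set $O=\{W\ne0\}$ is nonempty. Then $O\cap E_\varphi$ is open and nonempty; let $c\colon(-\delta,\delta)\to O\cap E_\varphi$ be a smooth timelike curve and $y=\varphi_\infty\circ c$, a $C^1$ curve. By Proposition~\ref{prop:weyl}(a), $D\varphi_\infty(c(\theta))\ne0$ for all $\theta$, and $W\ne0$ at $y_0=y(0)$. By \eqref{eq:limit} the kernel of $D\varphi_\infty(c(\theta))$ is the orthogonal complement of a null vector, which contains no timelike vector, and the image is a null line. Hence $y'(\theta)$ is a null vector that spans the image of $D\varphi_\infty(c(\theta))$.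

\emph{Parametrizing the cones.} Near $y_0$ extend $e_0$ to a smooth $g$-orthonormal frame $(e_0,\dots,e_{n-1})$, and for $v$ in the unit sphere $S^{n-2}\subset\mathbb R^{n-1}$ put $\xi(\cdot,v)=e_0+\sum_{i=1}^{n-1}v^ie_i$. At each point these vectors are future null and represent every null line exactly once. In a chart at $y_0$, the map $\Phi(p,v,q)=\gamma_{\xi(p,v)}(q)$ is smooth for $p$ near $y_0$, $v\in S^{n-2}$ and $|q|$ small, and $\Phi(p,v,0)=p$. So $\Phi(p,v,q)=p+q\,G(p,v,q)$ with $G(p,v,q)=\int_0^1\partial_q\Phi(p,v,tq)\,dt$ smooth and $G(p,v,0)=\xi(p,v)$. Define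
\[
F(\theta,v,q)=\Phi(y(\theta),v,q),
\]
a $C^1$ map on a domain of dimension $1+(n-2)+1=n$, with $\partial_qF(\theta,v,q)=\gamma'_{\xi(y(\theta),v)}(q)$.

\emph{The cones fill an open set.} Fix $v_1\in S^{n-2}$ such that $\xi_1=\xi(y_0,v_1)$ is not proportional to $y'(0)$; by (N2), $g(y'(0),\xi_1)\ne0$. Let $w_1,\dots,w_{n-2}$ be coordinate vector fields on $S^{n-2}$ near $v_1$. The $n$ vectors
\[
\partial_\theta F=y'+q\,D_pG\,y',\qquad q^{-1}\partial_{w_j}F=\partial_{w_j}G,\qquad\partial_qF=G+q\,\partial_qG
\]
are continuous in $(\theta,v,q)$ up to $q=0$, and at $(0,v_1,0)$ they equal $y'(0)$, $\sum_iw_j^ie_i$ and $\xi_1$. The last $n-1$ of these are linearly independent and orthogonal to $\xi_1$, because $w_j\perp v_1$ in $\mathbb R^{n-1}$ and $\xi_1$ is null; they span $\xi_1^\perp$, which does not contain $y'(0)$. So the determinant of the $n$ vectors is nonzero at $(0,v_1,0)$, and for $q>0$ the Jacobian determinant of $F$ is $q^{n-2}$ times this determinant. By continuity there are $\theta_1,q_1>0$ and an open neighborhood $V_1$ of $v_1$ such that, on $D=(-\theta_1,\theta_1)\times V_1\times(0,q_1)$,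
\begin{itemize}
\item[(i)] $F$ is a local $C^1$ diffeomorphism;
\item[(ii)] $g(y'(\theta),\xi(y(\theta),v))\ne0$, so that $\xi(y(\theta),v)$ is not in the image $\mathbb Ry'(\theta)$;
\item[(iii)] $\mathrm{sn}_{\xi(y(\theta),v)}(q)>0$, since the $q$-derivative is continuous and equals $1$ at $q=0$.
\end{itemize}

\emph{All null vectors at $y_0$ annihilate $W$.} Let $(\theta,v,q)\in D$ with $z=F(\theta,v,q)\in E_\psi$. By (ii) and (iii), Lemma~\ref{lem:key} applies with $x=c(\theta)$ and $\xi=\xi(y(\theta),v)$, and gives $D\psi_\infty(z)\,\partial_qF=0$. The vector $\partial_qF$ is null, so Proposition~\ref{prop:weyl}(b) for $\psi_\infty$ gives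
\begin{equation}\label{eq:annih}
W_{F}(\partial_qF,\cdot,\cdot,\cdot)=0
\end{equation}
at $(\theta,v,q)$. By (i), $F$ is an open map on $D$, so the preimage of the dense set $E_\psi$ is dense in $D$, and \eqref{eq:annih} holds on all of $D$ by continuity. Putting $\theta=0$, $v=v_1$ and letting $q\to0$, we obtain $W_{y_0}(\xi_1,\cdot,\cdot,\cdot)=0$.

This holds for all $v_1\in S^{n-2}$ except one point, hence by continuity for all $v_1$. Since null vectors span $T_{y_0}M$ by (N3), $W_{y_0}=0$, a contradiction. Therefore $W=0$ on $M$, and $(M,g)$ is conformally flat.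
\end{proof}

This proves Theorem~\ref{thm:proper} for all $n\ge3$. With Lemma~\ref{lem:proper} and the case $n=2$ treated in the introduction, Theorem~\ref{thm:main} follows.

\begin{thebibliography}{9}

\bibitem{GZ} Leonardo Garc\'ia-Heveling and Abdelghani Zeghib, \emph{Conformal transformations of spacetimes without observer horizons}, arXiv:2505.11148 (2025).

\bibitem{Kob} Kobayashi, \emph{Transformation Groups in Differential Geometry}.

\bibitem{Pal} Palais, Ann. of Math. 73 (1961).

\end{thebibliography}
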